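\title{Monochromatic components with a $\frac{1}{r(r-1)}$ share of the edges}

\begin{abstract}
We prove that for $r\ge 5$ every $r$-coloring of the edges of $K_n$ has a monochromatic connected component with at least $\frac{1}{r(r-1)}\binom n2$ edges. If no component has more, then every color has exactly $r-1$ components, all with the same number of edges. With the known cases $r=3$ and $r=4$, the bound holds for all $r\ge3$, and it is attained for infinitely many $n$ whenever an affine plane of order $r-1$ exists. The proof shows that a coloring without a larger component has nearly the component sizes of an affine plane, and that the components through a vertex of an additional small component are then too small to cover the vertex set.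
\end{abstract}

\section{Introduction}

An \emph{$r$-coloring} of $K_n$ assigns one of $r$ colors to each edge, with no restriction. A \emph{component} of color $c$ is a connected component of the spanning subgraph formed by the edges of color $c$. Isolated vertices count as components, so the components of each color partition the vertex set $V$. Components of different colors are regarded as different even when their vertex sets coincide. We write $e(C)$ for the number of edges of a component $C$, that is, the number of edges of its color inside it, and $N=\binom n2$. How large a value of $e(C)$ is unavoidable?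

Some color has at least $N/r$ edges, but these may be spread over many components, so the question is how finely all colors can be cut at once. Suppose that every color has $k$ components, each with $n/k$ vertices. A vertex has $n-1$ edges and at most $n/k-1$ of each color, so $n-1\le r(n/k-1)$. For $k\ge r\ge2$ the right side is at most $n-r$, which is too small. Hence $k\le r-1$, there are at most $r(r-1)$ components in all, and one of them has at least $N/(r(r-1))$ edges. Affine planes give such balanced colorings with $k=r-1$ (Section~\ref{sec:examples}). This suggests the following conjecture, which we take from Fox and Luo~\cite{FL}.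

\begin{quote}
\emph{For all positive integers $n,r$ with $r\ge3$, every $r$-coloring of the edges of $K_n$ has a component with at least $\frac1{r(r-1)}\binom n2$ edges.}
\end{quote}

The conjecture is known for $r=3$ and $r=4$, and the bound $\frac{1}{r^2-r+5/4}\binom n2$ is known for every $r\ge2$ and every $n$. The difficulty lies in unbalanced colorings: a color may have arbitrarily many components, of very different sizes, and then averaging over components gives nothing. Our main result says that for $r\ge5$ additional components never help.

\begin{theorem}\label{thm:main}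
Let $r\ge5$ and $n\ge2$, and let the edges of $K_n$ be $r$-colored.
\begin{itemize}
\item[(a)] If some color has at least $r$ components, isolated vertices included, then some component has strictly more than $\frac{N}{r(r-1)}$ edges.
\item[(b)] Some component has at least $\frac{N}{r(r-1)}$ edges. If no component has more, then every color has exactly $r-1$ components, each with exactly $\frac N{r(r-1)}$ edges.
\end{itemize}
\end{theorem}

Part (b) follows from part (a). If some color has at least $r$ components, apply (a). Otherwise there are at most $r(r-1)$ components, which together contain all $N$ edges, so one of them has at least $N/(r(r-1))$ edges. If none has more, then there are exactly $r(r-1)$ components, hence $r-1$ of each color, and each has exactly $N/(r(r-1))$ edges.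

\begin{corollary}\label{cor:conj}
The conjecture holds for all $r\ge3$ and all $n\ge1$.
\end{corollary}

\begin{proof}
For $n=1$ there is nothing to prove. For $n\ge2$ use the known cases $r=3,4$ and Theorem~\ref{thm:main}(b).
\end{proof}

\begin{corollary}\label{cor:K}
Let $r\ge5$ and $n\ge2$, and let $K$ be the number of components with at least one edge. Then some component has at least $N/\min\{K,r(r-1)\}$ edges.
\end{corollary}

\begin{proof}
Averaging over these $K$ components gives one with at least $N/K$ edges, and Theorem~\ref{thm:main}(b) gives one with at least $N/(r(r-1))$ edges.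
\end{proof}

Sections~\ref{sec:mass}--\ref{sec:end} prove Theorem~\ref{thm:main}(a). Section~\ref{sec:mass} sets up the two counting tools, and Section~\ref{sec:model} combines them in a model case with five colors, where the contradiction takes a few lines. Sections~\ref{sec:loss} and~\ref{sec:window} show that a counterexample must be close to the model, and Section~\ref{sec:end} carries out the model argument with the error terms.

\section{Affine planes and the case of two colors}\label{sec:examples}

An \emph{affine plane of order $q\ge2$} has $q^2$ points and a family of $q$-point subsets called lines, such that two distinct points lie on exactly one line; the lines fall into $q+1$ parallel classes, each consisting of $q$ lines that partition the points. For a prime power $q$ the plane $\mathbb F_q^2$ is an example.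

\begin{proposition}\label{prop:sharp}
Suppose that an affine plane of order $q=r-1$ exists, and let $m\ge1$ satisfy $r\mid\binom m2$. Then $K_n$ with $n=mq^2$ has an $r$-coloring in which every component has exactly $\frac{N}{r(r-1)}$ edges. The condition on $m$ holds for $m=1$ and for every multiple of $2r$, so the constant is sharp for infinitely many $n$.
\end{proposition}

\begin{proof}
Replace each point by a set of $m$ vertices. Color an edge between different points by the parallel class of the line through them; there are $q+1=r$ classes. Split the $\binom m2$ edges inside each point equally among the $r$ colors. No edge of color $c$ joins two different lines of class $c$, and each blown-up line of class $c$ contains a spanning complete $q$-partite graph of color $c$, which is connected since $q\ge2$. So the components are the $rq$ blown-up lines. Each has $m^2\binom q2+\frac qr\binom m2$ edges, and together they contain all $N$ edges, so each has $N/(rq)$. For $m=2kr$ we have $\binom m2=kr(2kr-1)$.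
\end{proof}

\begin{remark}\label{rem:two}
The condition $r\ge3$ is necessary. Let $r=2$ and $n=3m$ with $m>3$. Split $V$ into parts of sizes $2m$ and $m$, and color edges inside the parts red and edges between them blue. The three components have $\binom{2m}2$, $\binom m2$ and $2m^2$ edges, and $2m^2<\frac12\binom{3m}2$ is equivalent to $8m<9m-3$. Red has $r=2$ components, so here an additional component does help.
\end{remark}

\section{Mass, crossing edges and variance}\label{sec:mass}

In this section the coloring is arbitrary, $n\ge2$ and $q=r-1\ge2$. Put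
\[
\omega=\sqrt{q(q+1)},\qquad \sigma=\sqrt{1-\tfrac1q}.
\]
We use repeatedly that $\omega^2=qr$, that $q\sigma^2=q-1$, and that $\frac1\sigma-\sigma=\frac1{q\sigma}$.

The \emph{mass} of $Y\subseteq V$ is $\mu(Y)=\omega|Y|/n$, so $\mu(V)=\omega$. The \emph{weight} of a component $C$ is $f(C)=\omega^2e(C)/N$. Thus $\sum_Cf(C)=qr$, and $e(C)\le N/(qr)$ means $f(C)\le1$. If $C$ has $k$ vertices, then $e(C)\le\binom k2$ and $\frac{k-1}{n-1}\le\frac kn$ give
\begin{equation}\label{eq:fmu}
f(C)\le\omega^2\,\frac{k(k-1)}{n(n-1)}\le\mu(C)^2 .
\end{equation}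

For each color $c$ fix an ordering $A_1,A_2,\dots$ of its components with masses $a_1\ge a_2\ge\cdots$, padded with empty sets of mass $0$. The parts $A_1,\dots,A_q$ are \emph{main}, and the parts $A_i$ with $i>q$ are \emph{minor}. A color has at least $r$ components exactly when it has a nonempty minor part. Put
\[
t_c=\sum_{i>q}a_i,\qquad \alpha_c=a_{q+1},\qquad X_c=\sum_ia_i^2,\qquad f_c=\sum_{C\text{ of color }c}f(C).
\]
Since $(q+1)\alpha_c\le\omega$, we have $\alpha_c\le\sqrt{q/(q+1)}<1$: minor parts have mass less than $1$.

\subsection*{Crossing edges}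
The basic constraint on a coloring is that the pairs separated by a color $c$ must be joined by the other $q$ colors. Write $C\notin c$ for a component $C$ of a color other than $c$. An edge of $C$ is \emph{crossing} if its ends lie in different components of $c$. If $C$ has $e^\times$ crossing edges, its \emph{crossing weight} is $g_c(C)=2\omega^2e^\times/n^2$. With $x_i=\mu(C\cap A_i)$, $x=\sum_{i\le q}x_i$ and $z=\sum_{i>q}x_i$, define
\[
v_c(C)=\sum_{i\le q}\Big(x_i-\frac xq\Big)^2,\qquad
\ell_c(C)=\sigma x+\frac z\sigma=\sigma\mu(C)+\frac{z}{q\sigma}.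
\]
The \emph{variance} $v_c(C)$ measures how unevenly $C$ is spread over the main parts of $c$. The quantity $\ell_c$ is additive in the vertex set, so its sum over the components of a color can be computed, and its square bounds the crossing weight.

\begin{lemma}\label{lem:cross}
For every color $c$ we have $\sum_{C\notin c}g_c(C)=\omega^2-X_c$. For every $C\notin c$ we have $g_c(C)\le f(C)$ and $g_c(C)\le\ell_c(C)^2-v_c(C)$.
\end{lemma}

\begin{proof}
A pair of vertices in different components of $c$ is an edge of exactly one $C\notin c$, and there are $\frac12\big(n^2-\sum_i|A_i|^2\big)$ such pairs; multiplying by $2\omega^2/n^2$ gives the identity. The bound $g_c(C)\le f(C)$ holds because $2/n^2\le1/N$. Counting ordered pairs of vertices of $C$ in different parts, and using $\sum_{i\le q}x_i^2=x^2/q+v_c(C)$, we get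
\[
g_c(C)\le(x+z)^2-\sum_ix_i^2\le\sigma^2x^2+2xz+z^2-v_c(C)\le\ell_c(C)^2-v_c(C),
\]
where the last step uses $z^2\le z^2/\sigma^2$.
\end{proof}

Two masses are now distinguished. By \eqref{eq:fmu}, a component needs mass at least $1$ to have weight $1$. By Lemma~\ref{lem:cross}, a component of mass $s$ inside the main parts of $c$ has crossing weight at most $\sigma^2s^2$, which reaches $1$ at $s=1/\sigma$; when weights are capped at $1$, further mass is wasted. We call $[1,\frac1\sigma]$ the \emph{window}. From $q^2<q(q+1)<q^3/(q-1)$ we get $q<\omega<q/\sigma$, so $q$ masses in the window can add up to $\omega$; the lines in Proposition~\ref{prop:sharp} have mass $\omega/q$. The room left on the two sides is measured by the \emph{slack}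
\[
H=(\omega-q)\Big(\frac q\sigma-\omega\Big)>0 .
\]

\subsection*{Components through a vertex}
Every vertex other than $u$ is joined to $u$ by an edge of some color, so the $r$ components containing $u$ cover $V$. In the coloring of Proposition~\ref{prop:sharp} nothing is spare: a line $D_b$ through $u$ has mass $\omega/q$, each of the other $q$ lines through $u$ has mass $\sigma^2\omega/q$ outside $D_b$, and these masses add up to exactly $\omega$. If one of the components through $u$ is small, the others must overlap $D_b$ in less than a $1/q$ share of their mass, and this costs variance.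

\begin{lemma}\label{lem:cover}
Let $u\in V$, let $D_j$ be the component of color $j$ containing $u$, and let $a\ne b$ be colors such that $D_b$ is a main part of $b$. If
\[
0\le Y\le \omega-\mu(D_a)-\mu(D_b)-\sigma^2\sum_{j\ne a,b}\mu(D_j)-t_b ,
\]
then $\displaystyle\sum_{j\ne a,b}v_b(D_j)\ge\frac{q}{(q-1)^2}\,Y^2$.
\end{lemma}

\begin{proof}
For $j\ne a,b$ let $z_j\le t_b$ be the mass of $D_j$ in minor parts of $b$, and let $y_j=\frac1q(\mu(D_j)-z_j)-\mu(D_j\cap D_b)$. Then $\mu(D_j\setminus D_b)=\sigma^2\mu(D_j)+z_j/q+y_j$. The sets $D_a$, $D_b$ and $D_j\setminus D_b$ cover $V$, and there are $q-1$ indices $j$, so $\sum_jz_j/q\le t_b$ and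
\[
\omega\le\mu(D_a)+\mu(D_b)+\sigma^2\sum_{j\ne a,b}\mu(D_j)+t_b+\sum_{j\ne a,b}y_j .
\]
Hence $\sum_jy_j\ge Y$. The $q$ deviations $x_i-x/q$ in the definition of $v_b(D_j)$ sum to $0$. The one for the main part $D_b$ equals $-y_j$, so the other $q-1$ sum to $y_j$, and by the Cauchy--Schwarz inequality $v_b(D_j)\ge y_j^2+\frac{y_j^2}{q-1}=\frac q{q-1}y_j^2$. By the same inequality, $\sum_jy_j^2\ge Y^2/(q-1)$.
\end{proof}

\section{A model case with five colors}\label{sec:model}

Let $r=5$, so that $q=4$, $\omega=\sqrt{20}$ and $\sigma=\sqrt3/2$. Suppose that all main parts of all colors have masses in the window, that one color $a$ has a single nonempty minor part $S$, with $\mu(S)\le0.3$, and that the other colors have none. We show that no such coloring exists.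

On the window the parabola $s^2$ lies below its chord:
\begin{equation}\label{eq:chord}
s^2=(s-1)\Big(s-\frac1\sigma\Big)+\Big(1+\frac1\sigma\Big)s-\frac1\sigma\le\Big(1+\frac1\sigma\Big)s-\frac1\sigma\qquad\Big(1\le s\le\frac1\sigma\Big).
\end{equation}
Summing over the $q$ main parts gives $X_c\le X^*:=(1+\frac1\sigma)\omega-\frac q\sigma$ for $c\ne a$. For $c=a$ the main parts have total mass $\omega-\mu(S)$, so $X_a\le X^*-(1+\frac1\sigma)\mu(S)+\mu(S)^2\le X^*$.

Fix a color $b\ne a$. It has no minor mass, so $\ell_b(C)=\sigma\mu(C)$, and Lemma~\ref{lem:cross} gives $\omega^2-X_b\le\sigma^2\sum_{c\ne b}X_c-\sum_{C\notin b}v_b(C)$. Since $1+q\sigma^2=q$,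
\[
\sum_{C\notin b}v_b(C)\le qX^*-\omega^2=H=\big(\sqrt{20}-4\big)\Big(\frac8{\sqrt3}-\sqrt{20}\Big)<0.4722\cdot0.1467<0.07 .
\]
So the components of the other colors are spread almost evenly over the four components of $b$.

Now take $u\in S$. Then $D_a=S$, and the other four components through $u$ have mass at most $1/\sigma$. Since
\[
\omega-\frac1\sigma-3\sigma=\sqrt{20}-\frac2{\sqrt3}-\frac{3\sqrt3}2>0.719,
\]
Lemma~\ref{lem:cover} applies with $Y=0.719-0.3=0.419$ and gives $\sum_{j\ne a,b}v_b(D_j)\ge\frac49\cdot0.419^2>0.078$. This exceeds $0.07$, a contradiction.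

The model argument used only masses, and never the weights. In the general proof the hypothesis $f\le1$ has the task of forcing the masses close to those of the model.

\section{The loss of a component}\label{sec:loss}

In the model we used the chord \eqref{eq:chord} twice: for the color $b$ itself, and for the components $C\notin b$, where in the variable $\ell=\sigma\mu(C)$ it reads $\ell^2\le(1+\sigma)\ell-\sigma$ for $\sigma\le\ell\le1$. In general the masses need not lie in the window, and the constant term $-\sigma$ is charged once per component, while the number of components is not under control. The remedy is to charge $-\sigma f(C)$ instead. For a component of weight $1$ this changes nothing; for a tiny component the charge is negligible by \eqref{eq:fmu}; and the total charge is known, because the weights sum to $qr$. For $C\notin c$ we therefore define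
\[
\mathrm{loss}_c(C)=(1+\sigma)\,\ell_c(C)-\sigma f(C)-g_c(C),\qquad F_c=\sum_{C\notin c}\mathrm{loss}_c(C).
\]
For the color $c$ itself there are exactly $q$ main parts, and we record the error in \eqref{eq:chord} as the \emph{excess}
\[
E_c=\sum_{i\le q}(a_i-1)\Big(a_i-\frac1\sigma\Big)+\sum_{i>q}a_i^2 .
\]

\begin{lemma}\label{lem:identity}
For every coloring and every color $c$ we have $F_c=H+E_c+\sigma(f_c-q)$. Consequently $\sum_cF_c=rH+\sum_cE_c$.
\end{lemma}

\begin{proof}
The components of each of the $q$ colors other than $c$ partition $V$, so additivity gives $\sum_{C\notin c}\ell_c(C)=q\big(\sigma\omega+\frac{t_c}{q\sigma}\big)=q\sigma\omega+\frac{t_c}\sigma$. With Lemma~\ref{lem:cross} and $\sum_{C\notin c}f(C)=qr-f_c$,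
\[
F_c=q\sigma(1+\sigma)\omega+\Big(1+\frac1\sigma\Big)t_c-\sigma(qr-f_c)-\omega^2+X_c .
\]
The equality in \eqref{eq:chord}, summed over the main parts, gives $X_c=E_c+(1+\frac1\sigma)(\omega-t_c)-\frac q\sigma$. The terms in $t_c$ cancel, and $\sigma qr=\sigma q^2+\sigma q$, so
\[
F_c-E_c-\sigma(f_c-q)=\Big(q\sigma^2+1+q\sigma+\frac1\sigma\Big)\omega-\omega^2-q\Big(q\sigma+\frac1\sigma\Big).
\]
Since $q\sigma^2+1=q$ and $q\sigma+\frac1\sigma=\frac q\sigma$, the right side is $(q+\frac q\sigma)\omega-\omega^2-\frac{q^2}\sigma=H$. Summing over $c$, the terms $\sigma(f_c-q)$ add up to $\sigma(qr-rq)=0$.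
\end{proof}

From now on we assume
\begin{equation}\label{eq:hyp}
q\ge4\qquad\text{and}\qquad f(C)\le1\ \text{ for every component } C .
\end{equation}
Under \eqref{eq:hyp} every loss is nonnegative, and it detects both a mass outside the window and an uneven spread. Let $\lambda=\sigma(1+\sigma)$ and
\[
\varphi(s)=\begin{cases}s(1-s),&0\le s\le1,\\ 0,&1\le s\le1/\sigma,\\ s-1/\sigma,&s\ge1/\sigma.\end{cases}
\]

\begin{lemma}\label{lem:loss}
Assume \eqref{eq:hyp} and let $C\notin c$.
\begin{itemize}
\item[(i)] $\mathrm{loss}_c(C)\ge\lambda\,\varphi(\mu(C))\ge0$.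
\item[(ii)] If $\ell_c(C)\le L$ with $L\ge1$, then $\mathrm{loss}_c(C)\ge\frac{1+\sigma}{1+L}\,v_c(C)$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $s=\mu(C)$, $\ell=\ell_c(C)\ge\sigma s$, $v=v_c(C)$ and $m=\min(1,s^2)$. By \eqref{eq:fmu}, \eqref{eq:hyp} and Lemma~\ref{lem:cross},
\begin{equation}\label{eq:fg}
f(C)\le m,\qquad g_c(C)\le\min(m,\ell^2-v).
\end{equation}

(i) By \eqref{eq:fg} the loss is at least $G=(1+\sigma)\ell-\sigma m-\min(m,\ell^2)$. We show $G\ge\lambda\varphi(s)$.

Let $s\le1$, so $m=s^2$. If $\ell\ge s$, then $G=(1+\sigma)(\ell-s^2)\ge(1+\sigma)(s-s^2)\ge\lambda\varphi(s)$. On the interval $\sigma s\le\ell\le s$, $G=(1+\sigma)\ell-\sigma s^2-\ell^2$ is a concave function of $\ell$, so it is at least the smaller of its values at the endpoints, which are $\lambda(s-s^2)$ at $\ell=\sigma s$ and $(1+\sigma)(s-s^2)$ at $\ell=s$.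

Let $s\ge1$, so $m=1$ and $\ell\ge\sigma$. If $\ell<1$, then $s<1/\sigma$, so $\varphi(s)=0$, and $G=(1-\ell)(\ell-\sigma)\ge0$. If $\ell\ge1$, then $G=(1+\sigma)(\ell-1)$, which is at least $0$ and at least $(1+\sigma)(\sigma s-1)=\lambda(s-\frac1\sigma)$.

(ii) Let $\kappa=\frac{1+\sigma}{1+L}<1$. If $\ell^2\le m$, then \eqref{eq:fg} shows that the loss is at least $(1+\sigma)\ell-\sigma m-\ell^2+v=G+v\ge v$. If $\ell^2>m$, put $\beta=\ell^2-m>0$ and write $y^+=\max(y,0)$. Then $\min(m,\ell^2-v)=m-(v-\beta)^+$, so the loss is at least $(1+\sigma)(\ell-m)+(v-\beta)^+$. Since $m\le\sqrt m\le1$,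
\[
\ell-m\ge\ell-\sqrt m=\frac{\beta}{\ell+\sqrt m}\ge\frac\beta{1+L},
\]
and the loss is at least $\kappa\beta+\kappa(v-\beta)^+\ge\kappa v$.
\end{proof}

Let $\Phi_c=\sum_i\varphi(a_i)$ for a color $c$, and $\Phi=\sum_c\Phi_c$. Each component contributes to $q$ of the sums $F_c$, so Lemmas~\ref{lem:identity} and~\ref{lem:loss}(i) give $F_c\ge0$ for all $c$ and
\begin{equation}\label{eq:key}
q\lambda\,\Phi\le\sum_cF_c=rH+\sum_cE_c .
\end{equation}

\section{The masses are close to the window}\label{sec:window}

Both $\Phi$ and $\sum_cE_c$ measure how far the masses are from the model. If $E_c\le\rho\,\Phi_c$ for all $c$ with some $\rho<q\lambda$, then \eqref{eq:key} gives $\Phi\le rH/(q\lambda-\rho)$. A crude first value of $\rho$ is close to $q$, while $q\lambda$ is close to $2q$. Once $\Phi$ is small, the excess, being quadratic in the deviations, allows $\rho=1$. We collect the constants first. Put $\gamma=\omega-q$ and $\delta=\frac1\sigma-1$.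

\begin{lemma}\label{lem:const}
For $q\ge4$:
\begin{itemize}
\item[(i)] $0.472<\gamma<\frac12$, and so $\gamma(1-\gamma)>0.249$;
\item[(ii)] $1\le\omega-\frac{q-1}\sigma\le1.0081$, and so $\frac q\sigma-\omega\le\delta$;
\item[(iii)] $\sigma\ge0.866$, $\ \delta\le0.1548$, $\ q\lambda\ge6.464$ and $q\lambda-\omega-\delta\ge1.837$;
\item[(iv)] $rH\le0.367$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\xi=1/q\in(0,\frac14]$, so that $\omega=q\sqrt{1+\xi}$, $\sigma=\sqrt{1-\xi}$ and $\frac{q-1}\sigma=q\sigma=\sqrt{q(q-1)}$.

(i) $\gamma=1/(1+\sqrt{1+\xi})$ is less than $\frac12$ and is smallest at $q=4$, where it equals $\sqrt{20}-4>0.472$; and $0.472\cdot0.528>0.249$.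

(ii) $\omega-q\sigma=2/(\sqrt{1+\xi}+\sqrt{1-\xi})$. The square of the denominator is $2+2\sqrt{1-\xi^2}$, which is at most $4$ and decreases in $\xi$. So the quotient lies between $1$ and its value $\sqrt{20}-\sqrt{12}<1.0081$ at $q=4$. Then $\frac q\sigma-\omega=\frac1\sigma-(\omega-\frac{q-1}\sigma)\le\delta$.

(iii) $\sigma\ge\sqrt3/2>0.866$ and $\delta\le2/\sqrt3-1<0.1548$. Next, $q\lambda=\sqrt{q(q-1)}+q-1\ge\sqrt{12}+3>6.464$, and by (ii), $q\lambda-\omega-\delta\ge3-1.0081-0.1548>1.837$.

(iv) Since $\sigma\omega=\sqrt{q^2-1}$, we have $\frac q\sigma-\omega=\frac1{\sigma(q+\sqrt{q^2-1})}$, so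
\[
rH=\gamma\cdot\frac{1+\xi}{\sqrt{1-\xi}\,\big(1+\sqrt{1-\xi^2}\big)} .
\]
The fraction increases in $\xi$ and is less than $0.7334$ at $\xi=\frac14$; now use $\gamma<\frac12$.
\end{proof}

Fix a color $c$ and drop the index. A main part is \emph{heavy} if $a_i>1/\sigma$ and \emph{light} if $a_i<1$. Let $p_i=a_i-\frac1\sigma$ for heavy parts and $d_i=1-a_i$ for light parts, let $p=\sum p_i$ and $d=\sum d_i$, and let $d_*\le1$ be the largest $d_i$, with $d_*=0$ if no part is light. Put
\[
U=\sum_{i\text{ light}}a_id_i,\qquad M=\sum_{i>q}a_i(1-a_i).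
\]
Minor parts have mass less than $1$, so $\Phi_c=p+U+M$. In $E_c$ the main parts in the window contribute at most $0$, a light part contributes $d_i(\delta+d_i)$, and the minor parts contribute at most $\alpha t$. Hence
\begin{equation}\label{eq:exc}
E_c\le\sum_{i\text{ heavy}}(a_i-1)p_i+(\delta+d_*)\,d+\alpha t .
\end{equation}

A term-by-term comparison of $E_c$ with $\Phi_c$ fails, because $\varphi$ vanishes at $0$ and at $1$: a main part of mass near $0$, or a minor part of mass near $1$, has a large excess and a small penalty. What saves the comparison is that the masses add up to $\omega$, which lies between $q$ and $q/\sigma$. Mass missing from a light part must reappear in heavy or minor parts, and a large minor mass forces main parts to be light.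

\begin{lemma}\label{lem:balance}
For every color:
\begin{itemize}
\item[(i)] $M\ge(1-\alpha)t$, $\ M\ge\alpha(1-\alpha)$ and $M\ge d_*t$;
\item[(ii)] $d\le p+t$;
\item[(iii)] $U+M\ge t/2$, and $U+M\ge\gamma(1-\gamma)$ if $t\ge\gamma$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $i>q$ we have $1-a_i\ge1-\alpha$, which gives the first bound, and $t\ge\alpha$ gives the second. If some part is light, then $d_*=1-a_q\le1-a_i$ for $i>q$, which gives the third.

(ii) Let $k\ge1$ be the number of light parts; for $k=0$ we have $d=0$. Then $\omega-t=\sum_{i\le q}a_i\le\frac{q-k}\sigma+p+k-d$, so $d\le(\frac q\sigma-\omega)-k\delta+p+t\le p+t$ by Lemma~\ref{lem:const}(ii).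

(iii) If $t<\gamma$, then $\alpha\le t<\frac12$ and $M\ge t/2$ by (i). Let $t\ge\gamma$. We have $d\ge\sum_{i\le q}(1-a_i)=q-\omega+t=t-\gamma$, and $a_i\ge\alpha$ for $i\le q$, so $U\ge\alpha(t-\gamma)$. With (i) and $\alpha\le t$,
\[
U+M\ge\alpha(t-\gamma)+(1-\alpha)t=t-\alpha\gamma\ge t(1-\gamma),
\]
which is at least $t/2$ and at least $\gamma(1-\gamma)$.
\end{proof}

We write $p_c$ and $M_c$ for the quantities $p$ and $M$ of the color $c$.

\begin{proposition}\label{prop:stable}
Assume \eqref{eq:hyp}. Then $\sum_cF_c\le0.4342$ and $\sum_c(p_c+t_c)\le0.0725$.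
\end{proposition}

\begin{proof}
\emph{First round.} In \eqref{eq:exc} use $a_i\le\omega$ for heavy parts and $\alpha t\le t$. By Lemma~\ref{lem:balance}(ii) and (i), $(\delta+d_*)d\le(\delta+d_*)(p+t)\le(1+\delta)p+\delta t+M$. With $t\le2(U+M)$ from Lemma~\ref{lem:balance}(iii),
\[
E_c\le(\omega+\delta)p+(1+\delta)t+M\le(\omega+\delta)p+(3+2\delta)(U+M)\le(\omega+\delta)\Phi_c,
\]
because $\omega\ge\sqrt{20}>3+\delta$. By \eqref{eq:key} and Lemma~\ref{lem:const}(iii),(iv), $\Phi\le0.367/1.837<0.2$.

\emph{Consequences.} Since $U+M<0.2<\gamma(1-\gamma)$, Lemma~\ref{lem:balance}(iii) gives $t<\gamma<\frac12$ for every color, so $\alpha<\frac12$. The function $\alpha(1-\alpha)$ increases on $[0,\frac12]$, and $\alpha(1-\alpha)\le M<0.2<0.277\cdot0.723$. Hence $\alpha\le0.277$ and $t\le M/0.723$. Also $d_*\le d\le p+t\le\Phi_c/0.723\le0.277$, and $a_i-1=\delta+p_i\le0.355$ for heavy parts.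

\emph{Second round.} Inserting these bounds and $\delta\le0.155$ in \eqref{eq:exc}, we get
\[
E_c\le0.355\,p+0.432\,(p+t)+0.277\,t=0.787\,p+0.709\,t\le0.787\,p+0.981\,M\le\Phi_c .
\]
By \eqref{eq:key}, $\Phi\le rH/(q\lambda-1)\le0.367/5.464\le0.0672$, and then $\sum_cF_c\le rH+\Phi\le0.4342$. Finally $\alpha_c(1-\alpha_c)\le0.0672<0.073\cdot0.927$ with $\alpha_c<\frac12$ gives $\alpha_c\le0.073$, so $t_c\le M_c/0.927$ and $\sum_c(p_c+t_c)\le\Phi/0.927\le0.0725$.
\end{proof}

\begin{remark}
The first round needs $q\ge4$. For $q=3$ we have $rH=4(\sqrt{12}-3)(3\sqrt{3/2}-\sqrt{12})>0.38$ and $q\lambda-\omega-\delta=\sqrt6+3-\sqrt{12}-\sqrt{3/2}<0.77$. The resulting bound on $\Phi$ exceeds $\frac14>\gamma(1-\gamma)$, so it does not exclude a large minor mass.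
\end{remark}

\section{Proof of Theorem~\ref{thm:main}(a)}\label{sec:end}

Suppose that $r\ge5$, that some color $a$ has at least $r=q+1$ components, and that every component has at most $N/(qr)$ edges. Then \eqref{eq:hyp} holds. The color $a$ has a nonempty minor part $S$; this is the only use of the hypothesis on the number of components. Take $u\in S$ and let $D_c$ be the component of color $c$ containing $u$, so $D_a=S$. If $D_c$ is main, then $\mu(D_c)\le\frac1\sigma+p_c$; if it is minor, then $\mu(D_c)\le t_c$.

\emph{The components $D_j$ with $j\ne a$ are main.} Otherwise at most $r-2=q-1$ of the $D_c$ are main. Since the $D_c$ cover $V$, Proposition~\ref{prop:stable} and Lemma~\ref{lem:const}(ii) give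
\[
\omega\le\frac{q-1}\sigma+\sum_c(p_c+t_c)\le\omega-1+0.0725,
\]
which is false.

\emph{A color with small loss.} In the model every color $b\ne a$ had small total variance. Here only the sum of the $F_c$ is bounded, but all $F_c$ are nonnegative, so among the $q$ colors other than $a$ there is a color $b$ with
\begin{equation}\label{eq:Fb}
F_b\le\frac{0.4342}q .
\end{equation}

\emph{Variance forced by the covering.} Using $\mu(S)\le t_a$ and the bounds on the main parts $D_j$, we get
\[
\omega-\mu(S)-\mu(D_b)-\sigma^2\sum_{j\ne a,b}\mu(D_j)-t_b\ \ge\ \omega-\frac1\sigma-(q-1)\sigma-\Big(t_a+t_b+\sum_{j\ne a}p_j\Big).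
\]
The bracket is at most $0.0725$ by Proposition~\ref{prop:stable}. From $\sigma=\frac1\sigma-\frac1{q\sigma}$ we obtain $\frac1\sigma+(q-1)\sigma=\frac{q-1}\sigma+\frac1{q\sigma}$, which is at most $\omega-1+\frac1{q\sigma}$ by Lemma~\ref{lem:const}(ii). Here $\frac1{q\sigma}=1/\sqrt{q(q-1)}$ is less than $0.2887$ for $q=4$ and less than $0.2237$ for $q\ge5$. So Lemma~\ref{lem:cover} applies with
\[
Y=\begin{cases}1-0.2887-0.0725=0.6388,&q=4,\\ 1-0.2237-0.0725=0.7038,&q\ge5.\end{cases}
\]

\emph{From variance to loss.} Let $j\ne a,b$. The mass of $D_j$ in minor parts of $b$ is at most $t_b$, and $q\sigma>1$, so $\ell_b(D_j)\le\sigma(\frac1\sigma+p_j)+t_b\le1.0725$. Lemma~\ref{lem:loss}(ii) with $L=1.0725$ gives $\mathrm{loss}_b(D_j)\ge\frac{1.866}{2.0725}v_b(D_j)\ge0.9\,v_b(D_j)$. The $D_j$ have different colors, so they are different components, and all other losses are nonnegative. Therefore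
\[
F_b\ge\sum_{j\ne a,b}\mathrm{loss}_b(D_j)\ge0.9\,\frac q{(q-1)^2}\,Y^2 .
\]
For $q=4$ this gives $F_b\ge0.9\cdot\frac49\cdot0.408>0.163$, while \eqref{eq:Fb} gives $F_b<0.109$. For $q\ge5$ it gives
\[
F_b\ge\frac{0.9\cdot0.495}q\cdot\frac{q^2}{(q-1)^2}>\frac{0.445}q,
\]
again contradicting \eqref{eq:Fb}. Hence some component has more than $N/(r(r-1))$ edges, which proves Theorem~\ref{thm:main}(a). \hfill$\square$

\begin{thebibliography}{1}
\bibitem{FL} Hannah Fox and Sammy Luo, \emph{Monochromatic components with many edges in random graphs}, arXiv:2509.01766 (2025).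
\end{thebibliography}
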